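# Nilpotent pencils, moving Borel subalgebras, and the flatness of $\mathfrak g^*\to\operatorname{Spec}\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$

## 1. A curve of Borel subalgebras attached to a pencil of nilpotent elements

Let $\Bbbk$ be an algebraically closed field of characteristic $0$. All Lie algebras are assumed to be algebraic. Let $G$ be a connected reductive group over $\Bbbk$, $\mathfrak g=\operatorname{Lie}G$, $l=\operatorname{rk}\mathfrak g$. Let $T\subset B\subset G$ be a maximal torus and a Borel subgroup, let $U$ be the unipotent radical of $B$, and let $\mathcal B=G/B$ be the variety of Borel subalgebras of $\mathfrak g$. Put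
$$N=\dim\mathcal B=\tfrac12(\dim\mathfrak g-l).$$
We fix a nondegenerate $G$-invariant symmetric form $(\,,)$ on $\mathfrak g$ and use it to identify $\mathfrak g^*$ with $\mathfrak g$.

For $\mathfrak b'\in\mathcal B$ let $\mathfrak u(\mathfrak b')=(\mathfrak b')^\perp$; this is the nilradical of $\mathfrak b'\cap[\mathfrak g,\mathfrak g]$ (strictly upper triangular matrices, if $\mathfrak g=\mathfrak{sl}_n$ and $\mathfrak b'$ is upper triangular). Moving $\mathfrak b'$ by $\exp(s\eta)$, $\eta\in\mathfrak g$, gives $T_{\mathfrak b'}\mathcal B=\mathfrak g/\mathfrak b'$, so $T^*_{\mathfrak b'}\mathcal B=(\mathfrak b')^\perp=\mathfrak u(\mathfrak b')$. The pairing is $\langle u,\eta+\mathfrak b'\rangle=(u,\eta)$, and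
$$T^*\mathcal B=\{(\mathfrak b',x):\ \mathfrak b'\in\mathcal B,\ x\in\mathfrak u(\mathfrak b')\}.$$

**Example 1.** In $\mathfrak{sl}_3$ take $y=E_{12}+E_{23}$ and $z=E_{21}-E_{32}$. Then
$$A=s_0y+s_1z=\begin{pmatrix}0&s_0&0\\ s_1&0&s_0\\ 0&-s_1&0\end{pmatrix}$$
has $\operatorname{tr}A=0$, $\operatorname{tr}A^2=2(s_0s_1-s_0s_1)=0$ and $\det A=0$, so it is nilpotent for all $(s_0,s_1)$. No single $\mathfrak u(\mathfrak b')$ contains both $y$ and $z$: it would contain $[y,z]=\operatorname{diag}(1,-2,1)$, which is not nilpotent. But for each point $[s_0:s_1]\in\mathbb P^1$ we have a flag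
$$\langle(s_0,0,-s_1)\rangle\subset\langle(s_0,0,-s_1),e_2\rangle,$$
and $A$ lies in the nilradical of the corresponding Borel subalgebra: $A(s_0,0,-s_1)^{T}=0$, $Ae_2=(s_0,0,-s_1)^{T}$, and $Ae_1,Ae_3$ are multiples of $e_2$. So the pencil does not give one Borel subalgebra. It gives a curve $\mathbb P^1\to\mathcal B$.

These notes turn on the following construction. Let $\mathfrak g=\mathfrak h\oplus\mathfrak r$ be a decomposition into a vector space direct sum of two Lie subalgebras, and let $H,R\subset G$ be the connected closed subgroups with these Lie algebras. Then $\mathfrak g=\mathfrak r^\perp\oplus\mathfrak h^\perp$, and every $x\in\mathfrak g$ is uniquely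
$$x=y+z,\qquad y\in\mathfrak r^\perp,\quad z\in\mathfrak h^\perp .$$
Consider the set of $x$ whose whole pencil is nilpotent:
$$\mathcal V=\{x=y+z:\ s_0y+s_1z\ \text{is nilpotent in }[\mathfrak g,\mathfrak g]\text{ for all }(s_0,s_1)\in\Bbbk^2\}.$$
Suppose that $x(m)=y(m)+z(m)\in\mathcal V$ depends on a point $m$ of a smooth irreducible variety $M$, and that we have found a morphism $\mathbf b:M\times\mathbb P^1\to\mathcal B$ with $s_0y(m)+s_1z(m)\in\mathfrak u(\mathbf b(m,[s_0:s_1]))$ everywhere. Fix $m$ and $v\in T_mM$. Moving $m$ in the direction $v$ moves the whole curve $\mathbf b(m,\cdot)$, and gives at each $p\in\mathbb P^1$ a tangent vector $D(p)=d_m\mathbf b(\cdot,p)(v)\in T_{\mathbf b(m,p)}\mathcal B$. On the other hand $A=s_0y+s_1z$ is at each point a cotangent vector, linear in $(s_0,s_1)$. So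
$$Q=\langle A,D\rangle$$
is a section of $\mathcal O(1)$ on $\mathbb P^1$. Such a section vanishes identically as soon as it vanishes at two points, and we know something at two points: at $[1:0]$ we have $A=y\perp\mathfrak r$, and at $[0:1]$ we have $A=z\perp\mathfrak h$. If $R$ and $H$ have finitely many orbits on $\mathcal B$, then for generic $m$ the point $\mathbf b(m,[1:0])$ moves inside one $R$-orbit, so $D([1:0])$ is represented by an element of $\mathfrak r$ and $Q([1:0])=0$. In the same way $Q([0:1])=0$. Hence $Q=0$, and in particular $\langle x,D([1:1])\rangle=0$.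

The last equation says that $m\mapsto(\mathbf b(m,[1:1]),x(m))$ kills the tautological $1$-form of $T^*\mathcal B$. So $\mathcal V$ lifts, piece by piece, to isotropic subvarieties of a symplectic variety of dimension $2N$, and $\dim\mathcal V\le N$. Next comes the question that this inequality answers.

## 2. Splittings, contractions, and the flatness theorem

Put $b(\mathfrak g)=\frac12(\dim\mathfrak g+l)$, so $b(\mathfrak g)=l+N=\dim\mathfrak g-N$. Elements of $\mathcal S(\mathfrak g)$ are polynomial functions on $\mathfrak g^*$. A Lie bracket $[\,,]'$ on the space $\mathfrak g$ gives the Lie–Poisson bracket $\{F,F'\}'(x)=x([d_xF,d_xF']')$ on $\mathcal S(\mathfrak g)$, where $d_xF\in\mathfrak g$. Recall that every subalgebra $\mathcal A\subset\mathcal S(\mathfrak g)$ that is Poisson-commutative for the bracket of $\mathfrak g$ satisfies $\operatorname{trdeg}\mathcal A\le b(\mathfrak g)$.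

**Definition (splitting, contractions).** A splitting of $\mathfrak g$ is a vector space decomposition $\mathfrak g=\mathfrak h\oplus\mathfrak r$ into (algebraic) Lie subalgebras. Its two contractions are the semi-direct products $\mathfrak g_{(0)}=\mathfrak h\ltimes\mathfrak r^{\rm ab}$ and $\mathfrak g_{(\infty)}=\mathfrak r\ltimes\mathfrak h^{\rm ab}$, where the second factor is an abelian ideal, $\mathfrak r^{\rm ab}$ is the $\mathfrak h$-module $\mathfrak g/\mathfrak h$, and $\mathfrak h^{\rm ab}$ is the $\mathfrak r$-module $\mathfrak g/\mathfrak r$.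

Both contractions live on the vector space $\mathfrak g$. Write $a_{\mathfrak h},a_{\mathfrak r}$ for the components of $a$. On $\mathfrak h\times\mathfrak h$, $\mathfrak h\times\mathfrak r$, $\mathfrak r\times\mathfrak r$ the bracket $[a,b]_0$ equals $[a,b]$, $[a,b]_{\mathfrak r}$, $0$ respectively, and $[a,b]_\infty$ equals $0$, $[a,b]_{\mathfrak h}$, $[a,b]$. So $[\,,]_0+[\,,]_\infty=[\,,]$, and likewise for the Lie–Poisson brackets, which are therefore compatible. For $t\in\Bbbk$ let $\mathfrak g_{(t)}$ be the Lie algebra with bracket $[\,,]_t=[\,,]_0+t[\,,]_\infty$ and Poisson bracket $\{\,,\}_t=\{\,,\}_0+t\{\,,\}_\infty$.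

For $t\ne0$ put $\varphi_t=\mathrm{id}_{\mathfrak h}\oplus t\,\mathrm{id}_{\mathfrak r}$. Then
$$[a,b]_t=\varphi_t^{-1}[\varphi_ta,\varphi_tb].\tag{1}$$
Indeed, on $\mathfrak h\times\mathfrak h$ both sides are $[a,b]$. On $\mathfrak h\times\mathfrak r$ the right side is $\varphi_t^{-1}(t[a,b])=t[a,b]_{\mathfrak h}+[a,b]_{\mathfrak r}$, which is the left side. On $\mathfrak r\times\mathfrak r$ the right side is $\varphi_t^{-1}(t^2[a,b])=t[a,b]$. So $\varphi_t:\mathfrak g_{(t)}\to\mathfrak g$ is an isomorphism for $t\in\Bbbk^*$.

**Definition (index, regular values, non-degenerate).** The index of a Lie algebra $\mathfrak q$ is $\operatorname{ind}\mathfrak q=\min_{\xi\in\mathfrak q^*}\dim\mathfrak q^\xi$, where $\mathfrak q^\xi=\{a:\xi([a,\cdot\,])=0\}$ is the stabilizer of $\xi$. For the reductive $\mathfrak g$ it is $\operatorname{rk}\mathfrak g$. A value $t\in\mathbb P^1$ is regular if $\operatorname{ind}\mathfrak g_{(t)}=\operatorname{rk}\mathfrak g$. The splitting is non-degenerate if $\operatorname{ind}\mathfrak g_{(0)}=\operatorname{ind}\mathfrak g_{(\infty)}=\operatorname{rk}\mathfrak g$,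 that is, if every $t\in\mathbb P^1$ is regular.

**Definition (the algebra, good cases).** Let $\mathcal Z_t$ be the Poisson center of $(\mathcal S(\mathfrak g),\{\,,\}_t)$, and let $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$ be the subalgebra generated by all $\mathcal Z_t$ with $t$ regular. It is Poisson-commutative by the Lenard–Magri scheme. The good cases are the non-degenerate splittings for which $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$ is a graded polynomial ring of transcendence degree $b(\mathfrak g)$. A Hilbert basis is then any set of algebraically independent homogeneous generators.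

In the good cases the inclusion $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}\subset\mathcal S(\mathfrak g)$ is a morphism $\tau:\mathfrak g^*\to\operatorname{Spec}\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}\simeq\mathbb A^{b(\mathfrak g)}$. The paper of Dmitri Panyushev and Oksana Yakimova, "Horospherical splittings of $\mathfrak g$ and related Poisson commutative subalgebras of $\mathcal S(\mathfrak g)$", arXiv:2603.04929 (2026), asks whether $\tau$ is flat, i.e. whether a (any) Hilbert basis is a regular sequence: each element is a non-zero-divisor modulo the preceding ones, and together they generate a proper ideal. The answer is yes.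

**Theorem A.** In the good cases $\tau$ is flat. Any Hilbert basis of $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$ is a regular sequence in $\mathcal S(\mathfrak g)$, and $\mathcal S(\mathfrak g)$ is a free $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$-module.

Two complements, Theorems B and C, are stated and proved in Sections 8 and 9. They are not used for Theorem A.

## 3. The cases of $\mathfrak{sl}_2$ and $\mathfrak{sl}_3$ by hand

**Example 2.** Let $\mathfrak g=\mathfrak{sl}_2$ with basis $e,h,f$, let $\mathfrak h=\langle h,e\rangle$, $\mathfrak r=\langle f\rangle$, and let the form be the trace form. Here $l=1$, $N=1$, $b(\mathfrak g)=2$. For $x=\begin{pmatrix}a&b\\c&-a\end{pmatrix}$ we get $y=\begin{pmatrix}a&0\\c&-a\end{pmatrix}$ and $z=\begin{pmatrix}0&b\\0&0\end{pmatrix}$. As functions of $x$, the elements $e,f,h$ are $c,b,2a$.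

In $\mathfrak g_{(0)}$ the brackets are $[h,e]_0=2e$, $[h,f]_0=-2f$, $[e,f]_0=0$, because $[e,f]=h\in\mathfrak h$ is killed modulo $\mathfrak h$. The Poisson center is $\Bbbk[ef]=\Bbbk[bc]$ and the index is $1$. In $\mathfrak g_{(\infty)}$ the only nonzero bracket of basis vectors is $[e,f]_\infty=h$. This is the Heisenberg algebra, of index $1$ and Poisson center $\Bbbk[h]=\Bbbk[a]$. So the splitting is non-degenerate. For $t\in\Bbbk^*$ the center $\mathcal Z_t$ is generated by $a^2+t^{-1}bc$. Altogether $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}=\Bbbk[a,bc]$, a good case with Hilbert basis $a,bc$. The zero fiber $a=bc=0$ is a union of two lines, of dimension $1=N$, and $a,bc$ is a regular sequence.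

**Example 3.** For the splitting $\mathfrak h=\mathfrak g$, $\mathfrak r=0$, the algebra $\mathfrak g_{(\infty)}$ is abelian and has index $\dim\mathfrak g$. If $\mathfrak g$ is not abelian, the splitting is degenerate. Here $y=x$, $z=0$, so $\mathcal V$ is the whole nilpotent cone, of dimension $2N>N$. In the construction of Section 1, the trivial group $R$ has infinitely many orbits on $\mathcal B$, and the vanishing at $[1:0]$ is not available.

**Example 4.** Let $\mathfrak g=\mathfrak{sl}_3$, $\mathfrak h$ the lower triangular Borel subalgebra, and $\mathfrak r$ the strictly upper triangular matrices. With the trace form, $\mathfrak r^\perp$ consists of the upper triangular traceless matrices and $\mathfrak h^\perp$ of the strictly lower triangular ones. If $x\in\mathcal V$, then $y$ is nilpotent, so its diagonal is zero. Write $y=a_1E_{12}+a_2E_{23}+a_3E_{13}$, $z=c_1E_{21}+c_2E_{32}+c_3E_{31}$. Then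
$$\operatorname{tr}(y+sz)^2=2s(a_1c_1+a_2c_2+a_3c_3),\qquad\det(y+sz)=s\,a_1a_2c_3+s^2a_3c_1c_2,$$
so $\mathcal V$ is given in $\mathbb A^6$ by $a_1c_1+a_2c_2+a_3c_3=0$, $a_1a_2c_3=0$, $a_3c_1c_2=0$. The last two equations cut out nine linear subspaces of dimension $4$ (one of $a_1,a_2,c_3$ and one of $a_3,c_1,c_2$ vanish). On each of them at least one product $a_ic_i$ survives, because two vanishing coordinates cannot kill three products. So the quadratic equation is not identically zero there, and $\dim\mathcal V=3=N$.

The component $a_3=c_3=0$, $a_1c_1+a_2c_2=0$ contains Example 1. On its open subset $M$ where all four coordinates are nonzero, put $w=(s_0a_2,0,-s_1c_1)$. The flag $\langle w\rangle\subset\langle w,e_2\rangle$ is defined for all $[s_0:s_1]$. With $A=s_0y+s_1z$ one has $Aw=0$, and $Ae_1=s_1c_1e_2$, $Ae_3=s_0a_2e_2$. Moreover $Ae_2=(s_0a_1,0,s_1c_2)$ is proportional to $w$, because $s_0a_1\cdot(-s_1c_1)-s_0a_2\cdot s_1c_2=-s_0s_1(a_1c_1+a_2c_2)=0$. So this is a morphism $\mathbf b$ as in Section 1. A tangent vector with components $\dot a_2,\dot c_1$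 changes $w$ to first order by $\operatorname{diag}(\dot a_2/a_2,0,\dot c_1/c_1)w$, and $e_2$ stays put. So $D$ is represented at every point of $\mathbb P^1$ by this diagonal matrix $\eta$ (up to adding a scalar matrix), and $Q=\operatorname{tr}(A\eta)=0$ because $A$ has zero diagonal. This agrees with the argument of Section 1.

## 4. Reduction to the inequality $\dim\mathcal V\le N$

This section shows that Theorem A follows from a bound on $\mathcal V$, and then looks at two natural ways to get this bound and at where they stop.

**Step 1: polynomials that define $\mathcal V$.** Let $H_1,\dots,H_l$ be homogeneous free generators of $\mathcal S(\mathfrak g)^{\mathfrak g}$. Their common zero set is the cone of nilpotent elements of $[\mathfrak g,\mathfrak g]$. Define polynomials $H_{i,j}$ by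
$$H_i(y+sz)=\sum_js^jH_{i,j}(x),\qquad x=y+z .$$
They are homogeneous of degree $\deg H_i>0$, and $H_i(s_0y+s_1z)=\sum_js_0^{\deg H_i-j}s_1^jH_{i,j}(x)$. So their common zero set is $\mathcal V$.

**Step 2: the $H_{i,j}$ lie in $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$.** Let $t\in\Bbbk^*$. By (1), $\mathcal Z_t=\varphi_t^{-1}(\mathcal S(\mathfrak g)^{\mathfrak g})$. For $a\in\mathfrak g$ the element $\varphi_t^{-1}a=a_{\mathfrak h}+t^{-1}a_{\mathfrak r}$ takes at $x$ the value $(y,a)+t^{-1}(z,a)$, because $y\perp\mathfrak r$ and $z\perp\mathfrak h$. So $\mathcal Z_t$ is generated by the functions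
$$H_i^{(t)}(x)=H_i(y+t^{-1}z)=\sum_jt^{-j}H_{i,j}(x).$$
For $1+\deg H_i$ distinct values of $t^{-1}$ the Vandermonde matrix is invertible, so the $H_{i,j}$ are linear combinations of the $H_i^{(t)}$. Hence the algebra $\mathcal Z_\times$ generated by all $\mathcal Z_t$, $t\in\Bbbk^*$, equals $\Bbbk[H_{i,j}]$. As $\mathfrak g_{(t)}\cong\mathfrak g$, all $t\in\Bbbk^*$ are regular, so $\mathcal Z_\times\subset\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$.

**Lemma 1.** Suppose that $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$ is freely generated by $b=b(\mathfrak g)$ homogeneous elements $F_1,\dots,F_b$, and that $\dim\mathcal V\le N$. Then $F_1,\dots,F_b$ is a regular sequence in $\mathcal S(\mathfrak g)$, $\mathcal S(\mathfrak g)$ is a free module over $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$, and $\tau$ is flat.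

*Proof.* All $\deg F_i>0$, since the $F_i$ are algebraically independent. Each $H_{i,j}$ is homogeneous of positive degree and a polynomial in the $F_i$, hence a polynomial without constant term. So $\tau^{-1}(0)=\{F_1=\dots=F_b=0\}\subset\mathcal V$, and $\dim\tau^{-1}(0)\le N=\dim\mathfrak g-b$.

The set $\tau^{-1}(0)$ is a closed cone. On a closed cone of positive dimension, a generic linear form vanishes identically on no irreducible component of positive dimension, so it cuts the dimension down by one. After $N$ such cuts only $0$ is left. So there are linear forms $\ell_1,\dots,\ell_N\in\mathfrak g$ such that $F_1,\dots,F_b,\ell_1,\dots,\ell_N$ vanish simultaneously only at $0$. These $\dim\mathfrak g$ elements are a homogeneous system of parameters of the polynomial ring $\mathcal S(\mathfrak g)$. As this graded ring is Cohen–Macaulay, they form a regular sequence and $\mathcal S(\mathfrak g)$ is a free module over $\Bbbk[F_1,\dots,F_b,\ell_1,\dots,\ell_N]$. In particular $F_1,\dots,F_b$ is a regular sequence. The ring $\Bbbk[F_1,\dots,F_b,\ell_1,\dots,\ell_N]$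 is free over $\Bbbk[F_1,\dots,F_b]$, so $\mathcal S(\mathfrak g)$ is free over $\Bbbk[F_1,\dots,F_b]=\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$, hence flat. $\square$

A first idea for the bound is to count: $\operatorname{trdeg}\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}=b(\mathfrak g)$, so the generic fiber of $\tau$ has dimension $\dim\mathfrak g-b(\mathfrak g)=N$. But fiber dimension can only jump up at special points, and the zero fiber is the most special one. For example, $\Bbbk[u,uv]\subset\Bbbk[u,v]$ is a graded polynomial ring of full transcendence degree $2$, while the zero fiber of $(u,uv):\mathbb A^2\to\mathbb A^2$ is the line $u=0$ and not a finite set. So one has to look at the zero fiber itself.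

A second idea is to lift $\mathcal V$ to $T^*\mathcal B$ with one Borel subalgebra per point. Suppose that $\mathbf b:M\to\mathcal B$ satisfies $y(m),z(m)\in\mathfrak u(\mathbf b(m))$ on an open part $M$ of a component of $\mathcal V$, and that $H$ and $R$ have finitely many orbits on $\mathcal B$. After shrinking $M$, all $\mathbf b(m)$ lie in one $H$-orbit and in one $R$-orbit. So $D=d\mathbf b(v)$ has a representative in $\mathfrak h$ and one in $\mathfrak r$, whence $\langle z,D\rangle=0$ and $\langle y,D\rangle=0$, and $\langle x,D\rangle=0$ as desired. The argument stops at the supposition: by Example 1 there need be no Borel subalgebra with $y,z\in\mathfrak u(\mathfrak b')$. If only $x\in\mathfrak u(\mathbf b(m))$ is required, then $\langle y,D\rangle$ and $\langle z,D\rangle$ separately make no sense, because $D$ is defined modulo $\mathbf b(m)$. And if $\eta\in\mathfrak h$ represents $D$, we only get $\langle x,D\rangle=(y,\eta)$. One can use $\mathfrak r$ only where the covector is $y$, and $\mathfrak h$ only where it is $z$. These are different points of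 the pencil, with different Borel subalgebras. The section $Q$ of $\mathcal O(1)$ joins them.

## 5. The moving Borel subalgebra

**Proposition 2.** Assume that $H$ and $R$ have finitely many orbits on $\mathcal B$. Let $M$ be an irreducible variety with a morphism $M\to\mathcal V$, $m\mapsto x(m)=y(m)+z(m)$. After replacing $M$ by a non-empty smooth open subset, there is a morphism $\mathbf b:M\times\mathbb P^1\to\mathcal B$ such that

1. $s_0y(m)+s_1z(m)\in\mathfrak u(\mathbf b(m,[s_0:s_1]))$ for all $m$ and $[s_0:s_1]$;
2. $\langle x(m),\,d_m\mathbf b(\cdot,[1:1])(v)\rangle=0$ for all $m\in M$, $v\in T_mM$, where $x(m)\in\mathfrak u(\mathbf b(m,[1:1]))=T^*_{\mathbf b(m,[1:1])}\mathcal B$.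

*Proof.* First shrink $M$ so that it is smooth.

**Step 1: a Borel subalgebra over the function field.** The aim is to choose the Borel subalgebra rationally in $m$ and $s=s_1/s_0$. Let $K=\Bbbk(M)(s)$, the function field of $M\times\mathbb P^1$, and $\mathfrak g_K=\mathfrak g\otimes K$. Consider $e=y+sz\in\mathfrak g_K$. All $H_i(e)=\sum_js^jH_{i,j}(x)$ vanish. By the Nullstellensatz over $\Bbbk$, powers of the matrix entries of $(\operatorname{ad}x)^{\dim\mathfrak g}$ and of the coordinates along the center of $\mathfrak g$ lie in the ideal $(H_1,\dots,H_l)$. So $e\in[\mathfrak g,\mathfrak g]\otimes K$ and $e$ is nilpotent.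

If $e=0$, let $\mathfrak b_K$ be any Borel subalgebra defined over $\Bbbk$. If $e\ne0$, the Jacobson–Morozov theorem over the field $K$ of characteristic $0$ gives an $\mathfrak{sl}_2$-triple $(e,h,f)$ in $[\mathfrak g,\mathfrak g]\otimes K$. By the representation theory of $\mathfrak{sl}_2$, $\operatorname{ad}h$ is diagonalizable over $K$ with integer eigenvalues. Let $\mathfrak g_K=\bigoplus_i\mathfrak g_K(i)$ be the eigenspace decomposition and $\mathfrak p=\bigoplus_{i\ge0}\mathfrak g_K(i)$. Over the algebraic closure $\bar K$ this is a parabolic subalgebra. By invariance of the form, $(i+j)(a,b)=([h,a],b)+(a,[h,b])=0$ for $a\in\mathfrak g_K(i)$, $b\in\mathfrak g_K(j)$, so $\mathfrak g_K(i)\perp\mathfrak g_K(j)$ unless $i+j=0$. As the form is nondegenerate, $\mathfrak p^\perp=\bigoplus_{i>0}\mathfrak g_K(i)$, and this contains $e\in\mathfrak g_K(2)$.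

It remains to find a Borel subalgebra inside $\mathfrak p$ without extending $K$. Over $\bar K$, $\mathfrak p$ is $G(\bar K)$-conjugate to a standard parabolic subalgebra $\mathfrak p_I$, which is defined over $\Bbbk$. The orbit $G\mathfrak p_I\cong G/P_I$ is a closed subvariety, defined over $\Bbbk$, of the Grassmannian of $\mathfrak g$. The $K$-rational subspace $\mathfrak p$ is a $K$-point of the Grassmannian whose underlying $\bar K$-point lies in this closed subvariety, so it is a $K$-point of $G/P_I$. Let $P_I^{-,u}$ be the unipotent radical of the opposite parabolic. The projection $G/B\to G/P_I$ has the section $uP_I\mapsto uB$ over the open cell $\{uP_I:u\in P_I^{-,u}\}\cong P_I^{-,u}$, hence also a section over each $G(\Bbbk)$-translate of the cell, and these translates cover $G/P_I$. Our $K$-point lands in one of them, so it lifts to a $K$-point of $\mathcal B$: a Borel subalgebra $\mathfrak b_K\subset\mathfrak p$ defined over $K$. Then $\mathfrak b_K^\perp\supset\mathfrak p^\perp\ni e$.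

**Step 2: from the function field to a morphism.** The $K$-point $\mathfrak b_K$ is a rational map $M\times\mathbb P^1\dashrightarrow\mathcal B$. As $M\times\mathbb P^1$ is smooth and $\mathcal B$ is projective, the map is defined outside a closed subset $Z$ of codimension at least $2$ (at a point of codimension one the local ring is a discrete valuation ring, and the valuative criterion applies). So $\dim Z\le\dim M-1$, and the image of $Z$ in $M$, closed because $\mathbb P^1$ is complete, is a proper subset. Delete it from $M$. We get a morphism $\mathbf b:M\times\mathbb P^1\to\mathcal B$. Condition 1 is a closed condition on $(m,[s_0:s_1])$, because the $\mathfrak u(\mathfrak b')$ form a subbundle of the trivial bundle $\mathcal B\times\mathfrak g$. It holds at the generic point of $M\times\mathbb P^1$ by Step 1, so it holds everywhere.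

**Step 3: fixing the orbits at $[1:0]$ and $[0:1]$.** The variety $\mathcal B$ is a finite union of locally closed $R$-orbits. Their preimages under $m\mapsto\mathbf b(m,[1:0])$ are finitely many locally closed sets that cover the irreducible variety $M$, so one of them contains a non-empty open subset. Argue in the same way with the $H$-orbits and $m\mapsto\mathbf b(m,[0:1])$. After shrinking $M$, all $\mathbf b(m,[1:0])$ lie in one $R$-orbit and all $\mathbf b(m,[0:1])$ lie in one $H$-orbit.

**Step 4: the section of $\mathcal O(1)$.** We prove condition 2. Fix $m$ and $v\in T_mM$, and write $\mathbf b(p)=\mathbf b(m,p)$, $y=y(m)$, $z=z(m)$. Applying the differential of $\mathbf b$ to the tangent vectors $(v,0)$ along $\{m\}\times\mathbb P^1$ gives a regular section $D(p)=d_m\mathbf b(\cdot,p)(v)$ of $\mathbf b^*T\mathcal B$ on $\mathbb P^1$. By condition 1, $A=s_0y+s_1z$, a section of $\mathfrak g\otimes\mathcal O(1)$, is a section of the subbundle $\mathbf b^*T^*\mathcal B\otimes\mathcal O(1)$. So $Q=\langle A,D\rangle\in H^0(\mathbb P^1,\mathcal O(1))$, that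 is, $Q=s_0Q_0+s_1Q_1$ with constants $Q_0,Q_1$.

At $[0:1]$ the vector $D$ is tangent to an $H$-orbit, so it is the class of some $\eta\in\mathfrak h$ modulo $\mathbf b([0:1])$. There $A=z\in\mathfrak h^\perp\cap\mathfrak u(\mathbf b([0:1]))$, so $Q_1=(z,\eta)=0$. At $[1:0]$ the vector $D$ is tangent to an $R$-orbit, so it is the class of some $\eta\in\mathfrak r$. There $A=y\in\mathfrak r^\perp\cap\mathfrak u(\mathbf b([1:0]))$, so $Q_0=(y,\eta)=0$. Hence $Q=0$. Its value at $(s_0,s_1)=(1,1)$ is condition 2. $\square$

**Corollary 3.** If $H$ and $R$ have finitely many orbits on $\mathcal B$, then $\dim\mathcal V\le N$.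

*Proof.* Let $M$ be an irreducible component of $\mathcal V$ and $x(m)=m$. Shrink $M$ and take $\mathbf b$ as in Proposition 2; the dimension of $M$ does not change. By condition 1 there is a morphism
$$\sigma:M\to T^*\mathcal B,\qquad\sigma(m)=(\mathbf b(m,[1:1]),\,m).$$
Let $\theta$ be the tautological $1$-form of $T^*\mathcal B$: its value on a tangent vector $w$ at $(\mathfrak b',x)$ is $\langle x,\dot{\mathfrak b}'\rangle$, where $\dot{\mathfrak b}'$ is the image of $w$ in $T_{\mathfrak b'}\mathcal B$. Condition 2 says $(\sigma^*\theta)_m(v)=\langle m,d_m\mathbf b(\cdot,[1:1])(v)\rangle=0$. So $\sigma^*\theta=0$ and $\sigma^*d\theta=0$. The composition of $\sigma$ with $T^*\mathcal B\to\mathfrak g$, $(\mathfrak b',x)\mapsto x$, is the inclusion $M\subset\mathfrak g$, so $d\sigma$ is injective. Thus $d\sigma(T_mM)$ is an isotropic subspace of dimension $\dim M$ in the symplectic space $(T_{\sigma(m)}T^*\mathcal B,d\theta)$ of dimension $2N$. Hence $\dim M\le N$. $\square$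

## 6. Non-degenerate splittings have spherical factors

We still have to derive the finiteness of orbits from non-degeneracy, which is a condition on indices.

**Definition (complexity, spherical).** For a closed subgroup $H\subset G$ let $c(G/H)$ be the minimal codimension of a $B$-orbit in $G/H$. The subgroup $H$ is spherical if $c(G/H)=0$.

For $G=SL_2$, the subgroups $B$, $U$ and $T$ are spherical, and the trivial group is not: $c(G/\{1\})=\dim G-\dim B=1$.

**Lemma 4.** If $H\subset G$ is closed and connected, then
$$\operatorname{ind}\big(\mathfrak h\ltimes(\mathfrak g/\mathfrak h)^{\rm ab}\big)\ \ge\ \operatorname{rk}\mathfrak g+2c(G/H).$$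

For $H=\{1\}$ the left side is $\operatorname{ind}\mathfrak g^{\rm ab}=\dim\mathfrak g=l+2N$ and $c(G/H)=\dim G-\dim B=N$, so there is equality. Before the proof, here is what we need from it.

**Corollary 5.** If the splitting $\mathfrak g=\mathfrak h\oplus\mathfrak r$ is non-degenerate, then $H$ and $R$ are spherical and have finitely many orbits on $\mathcal B$.

*Proof.* We have $\mathfrak g_{(0)}=\mathfrak h\ltimes(\mathfrak g/\mathfrak h)^{\rm ab}$ and $\mathfrak g_{(\infty)}=\mathfrak r\ltimes(\mathfrak g/\mathfrak r)^{\rm ab}$, both of index $\operatorname{rk}\mathfrak g$. By Lemma 4, $c(G/H)=c(G/R)=0$. By the theorem of Brion and Vinberg (1986), if $B$ has an open orbit on $G/H$, then $B$ has finitely many orbits on $G/H$. The $B$-orbits on $G/H$ and the $H$-orbits on $G/B$ both correspond to the $(B,H)$ double cosets in $G$. The same applies to $R$. $\square$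

*Proof of Lemma 4.*

**Step 0: Vinberg's inequality.** We show $\operatorname{ind}\mathfrak g^\beta\ge\operatorname{ind}\mathfrak g$ for $\beta\in\mathfrak g^*$. Every element of $(\mathfrak g^\beta)^*$ is $\gamma|_{\mathfrak g^\beta}$ for some $\gamma\in\mathfrak g^*$. For generic $t$ the spaces $\mathfrak g^{\beta+t\gamma}$ have a constant dimension $\ge\operatorname{ind}\mathfrak g$. As Grassmannians are projective, these spaces have a limit $E$ as $t\to0$. By continuity $E\subset\mathfrak g^\beta$. Let $a\in E$; it is the limit of a regular family $a_t\in\mathfrak g^{\beta+t\gamma}$. For $b\in\mathfrak g^\beta$ we have $\beta([a_t,b])=0$, so $0=(\beta+t\gamma)([a_t,b])=t\gamma([a_t,b])$. Dividing by $t$ and letting $t\to0$ gives $\gamma([a,b])=0$. So $E$ lies in the stabilizer of $\gamma|_{\mathfrak g^\beta}$ in $\mathfrak g^\beta$, and this stabilizer has dimension at least $\operatorname{ind}\mathfrak g$.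

**Step 1: from index to orbit dimensions.** Put $V=\mathfrak g/\mathfrak h$, $\mathfrak q=\mathfrak h\ltimes V$. Then $V^*=\mathfrak h^\perp$, and an element of $\mathfrak q^*$ is $\xi=(\alpha,\beta)\in\mathfrak h^*\oplus\mathfrak h^\perp$. Write $\mathfrak h^\beta=\mathfrak h\cap\mathfrak g^\beta$. We claim
$$\dim\mathfrak q^\xi\ \ge\ \operatorname{rk}\mathfrak g+\dim G\beta-2\dim H\beta.\tag{2}$$
For $a,b\in\mathfrak h$ and $v,w\in V$ we have $\xi([a+v,b+w])=\alpha([a,b])+\beta(a\cdot w)-\beta(b\cdot v)$. So $a+v\in\mathfrak q^\xi$ iff $\beta(a\cdot w)=0$ for all $w$, i.e. $a\in\mathfrak h^\beta$, and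
$$\Phi(a,v):=\alpha([a,\cdot\,])-\beta(\cdot\,v)=0\quad\text{in }\mathfrak h^*.$$
The annihilator of $\Phi(0,V)$ in $\mathfrak h$ is $\{b:\beta(b\cdot v)=0\ \forall v\}=\mathfrak h^\beta$. So $\dim\Phi(0,V)=\dim\mathfrak h-\dim\mathfrak h^\beta=\dim H\beta$ and $\mathfrak h^*/\Phi(0,V)=(\mathfrak h^\beta)^*$. The map that $\Phi$ induces from $\mathfrak h^\beta$ to this quotient is $a\mapsto\alpha([a,\cdot\,])|_{\mathfrak h^\beta}$. Hence the kernel of $\Phi$ on $\mathfrak h^\beta\oplus V$ has dimension
$$\dim\mathfrak q^\xi=\dim\mathfrak h^\beta+\dim V-\dim H\beta-\operatorname{rank}\big(\alpha([\,,])|_{\mathfrak h^\beta}\big).$$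
Extend $\alpha|_{\mathfrak h^\beta}$ to $\tilde\alpha\in(\mathfrak g^\beta)^*$. Restricting a bilinear form to a subspace does not increase the rank, so the last rank is at most $\operatorname{rank}\tilde\alpha([\,,])|_{\mathfrak g^\beta}\le\dim\mathfrak g^\beta-\operatorname{ind}\mathfrak g^\beta\le\dim\mathfrak g^\beta-\operatorname{rk}\mathfrak g$ by Step 0. Substituting $\dim\mathfrak h^\beta=\dim\mathfrak h-\dim H\beta$, $\dim V=\dim\mathfrak g-\dim\mathfrak h$ and $\dim\mathfrak g-\dim\mathfrak g^\beta=\dim G\beta$ gives (2).

The minimum of $\dim\mathfrak q^\xi$ is attained on a non-empty open set of $\xi$. So it suffices to bound $\dim G\beta-2\dim H\beta$ from below for generic $\beta\in\mathfrak h^\perp$.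

**Step 2: the case of quasi-affine $X=G/H$.** Here $G$ is connected reductive and $H$ is any closed subgroup such that $X$ is quasi-affine. Put $c=c(X)$. We show that for generic $\beta\in\mathfrak h^\perp$
$$\dim G\beta-2\dim H\beta\ge2c.\tag{3}$$
With Step 1 this proves the lemma in this case. The plan is to find a point $\lambda\in\mathfrak h^\perp$ at which everything can be computed.

**Step 2a: choice of a function.** We look for a $B$-eigenfunction with the smallest possible parabolic. A nonzero $B$-eigenfunction $f\in\Bbbk[X]$ of weight $\chi_f$ is a highest weight vector, so it generates an irreducible $G$-module and $\chi_f$ is dominant. The stabilizer $P_f$ of the line $\Bbbk f$ is the standard parabolic whose Levi subgroup has the simple roots $\alpha$ with $\langle\chi_f,\alpha^\vee\rangle=0$. If $f'$ is another such function, then $ff'\ne0$ because $X$ is irreducible. Since $\chi_{ff'}=\chi_f+\chi_{f'}$ is a sum of dominant weights, $P_{ff'}=P_f\cap P_{f'}$. There are finitely many standard parabolics; choose $f$ with $P:=P_f$ minimal. Then $P\cap P_{f'}=P_{ff'}$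 is equal to $P$, so $P\subset P_{f'}$ for all $f'$. Write $\chi=\chi_f$, $P=LP_u$ with $L\supset T$ the Levi subgroup, $L'=(L,L)$, and $\mathfrak g=\mathfrak l\oplus\mathfrak p_u\oplus\mathfrak p_u^-$.

Every $B$-eigenfunction in $\Bbbk[X]$ is an eigenvector of $P$, and $L'P_u$ has no nontrivial characters, so it is $L'P_u$-invariant. The torus $T$ acts on $\Bbbk[X]^U$, which is therefore spanned by $B$-eigenfunctions. So $\Bbbk[X]^U$ consists of $L'P_u$-invariants.

**Step 2b: local structure.** We split off the action of $P_u$. Let $X_f=\{f\ne0\}$; it is open and $P$-stable. Define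
$$\psi:X_f\to\mathfrak g^*,\qquad\psi(x)(\xi)=(\xi f)(x)/f(x).$$
For $p\in P$ we have $\psi(px)(\xi)=(p^{-1}(\xi f))(x)/(p^{-1}f)(x)$. Here $p^{-1}(\xi f)=(\operatorname{Ad}(p^{-1})\xi)(p^{-1}f)$ and $p^{-1}f$ is a multiple of $f$, so $\psi(px)(\xi)=\psi(x)(\operatorname{Ad}(p^{-1})\xi)$. Thus $\psi$ is $P$-equivariant. Also $\psi(x)$ vanishes on the isotropy algebra $\mathfrak g_x$, and $\psi(x)|_{\mathfrak p}=d\chi$ because $\xi f=d\chi(\xi)f$ for $\xi\in\mathfrak p$. Let $\lambda\in\mathfrak l$ represent $d\chi|_{\mathfrak l}$ with respect to the form. As $d\chi|_{\mathfrak l}$ is $L$-invariant, $\lambda\in\mathfrak z(\mathfrak l)\subset\operatorname{Lie}T$. Then, as $\mathfrak p^\perp=\mathfrak p_u$,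
$$\psi(X_f)\subset\lambda+\mathfrak p_u .$$

For a root $\gamma$ we have $\gamma(\lambda)(e_\gamma,e_{-\gamma})=([\lambda,e_\gamma],e_{-\gamma})=(\lambda,[e_\gamma,e_{-\gamma}])$, a nonzero multiple of $\langle\chi,\gamma^\vee\rangle$. As $\chi$ is dominant, this is nonzero exactly for the roots that are not roots of $\mathfrak l$. So $\mathfrak g^\lambda=\mathfrak l$.

The orbit $P_u\lambda$ lies in $\lambda+\mathfrak p_u$. It is closed, because orbits of unipotent groups on affine varieties are closed. The stabilizer of $\lambda$ in $P_u$ has Lie algebra $\mathfrak p_u\cap\mathfrak l=0$, so it is finite and unipotent, hence trivial. So $\dim P_u\lambda=\dim\mathfrak p_u$, therefore $P_u\lambda=\lambda+\mathfrak p_u$, and the orbit map $P_u\to\lambda+\mathfrak p_u$ is bijective, hence an isomorphism (characteristic $0$, homogeneous target). For $x\in X_f$ let $u(x)\in P_u$ be the element with $u(x)\lambda=\psi(x)$; it depends regularly on $x$. With $\Sigma=\psi^{-1}(\lambda)$, the map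
$$P_u\times\Sigma\to X_f,\qquad(u,\sigma)\mapsto u\sigma$$
is an isomorphism with inverse $x\mapsto(u(x),u(x)^{-1}x)$. As $X_f$ is smooth, irreducible and quasi-affine, so is $\Sigma$. Since $L\lambda=\lambda$, $\Sigma$ is $L$-stable.

For example, let $X=SL_2/U=\mathbb A^2\setminus\{0\}$ and $f=x_2$. Then $X_f=\{x_2\ne0\}$ and $P=B$. The lower triangular root vector maps $f$ to $-x_1$, so $\Sigma=\{x_1=0,\ x_2\ne0\}$, and $P_u=U$ acts simply transitively on each line $x_2=\mathrm{const}\neq0$.

**Step 2c: $L'$ acts trivially on $\Sigma$.** By Step 2b, restriction to $\Sigma$ identifies $\Bbbk[X_f]^{P_u}$ with $\Bbbk[\Sigma]$, compatibly with $L$. As $U=P_u\rtimes(U\cap L)$, we get $\Bbbk[\Sigma]^{U\cap L}\cong\Bbbk[X_f]^U$. On any Noetherian scheme $\Gamma(X_f)=\Gamma(X)[1/f]$, and $f$ is $U$-invariant, so $\Bbbk[X_f]^U=\Bbbk[X]^U[1/f]$. By Step 2a this consists of $L'$-invariants. Now $\Bbbk[\Sigma]$ is a rational $L'$-module. Each simple submodule contains a nonzero vector fixed by $U\cap L$, a maximal unipotent subgroup of $L'$. This vector is $L'$-invariant, so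 the simple submodule is trivial. By complete reducibility $\Bbbk[\Sigma]$ is a trivial $L'$-module. Functions separate the points of the quasi-affine variety $\Sigma$, so $L'$ acts trivially on $\Sigma$.

**Step 2d: generic stabilizers in $L$.** Let $L_0\supset L'$ be the kernel of the action of $L$ on $\Sigma$, and $r=\dim L/L_0$. The group $L_0$ is reductive, being normal in $L$, and $S=L/L_0$, a quotient of the torus $L/L'$, is a torus that acts faithfully on $\Sigma$. The weights of $S$ on $\Bbbk[\Sigma]$ generate a subgroup of the character lattice, which is finitely generated. Choose nonzero weight functions $f_1,\dots,f_k\in\Bbbk[\Sigma]$ whose weights generate this subgroup. If $s\in S$ fixes a point at which all $f_i$ are nonzero, then the weights of the $f_i$ take the value $1$ at $s$, hence so do all weights of $\Bbbk[\Sigma]$. So $s$ acts trivially on $\Bbbk[\Sigma]$, hence on $\Sigma$, and $s=1$. Thus generic points $x\in\Sigma$ have $L_x=L_0$. Fix such an $x$ and replace $H$ by its conjugate $G_x$; this does not affect (3).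

**Step 2e: the data at $\lambda$.** If $p=ul'\in P$ with $u\in P_u$, $l'\in L$ fixes $x$, then $\lambda=\psi(px)=p\lambda=u\lambda$, so $u=1$ and $l'\in L_x$. Thus $H\cap P=L_0$. Further $\lambda=\psi(x)$ vanishes on $\mathfrak g_x=\mathfrak h$, so $\lambda\in\mathfrak h^\perp$, and $\mathfrak h^\lambda=\mathfrak h\cap\mathfrak l=\mathfrak l_0$, where $\mathfrak l_0=\operatorname{Lie}L_0$.

Now the complexity. Under $X_f\cong P_u\times\Sigma$, the $B$-orbit of $\sigma\in\Sigma$ is $P_u\times(B\cap L)\sigma$. The group $B\cap L$ maps onto $L/L'$, hence onto $S$, and generic stabilizers in $S$ are trivial. So the maximal dimension of a $B$-orbit on $X_f$ is $\dim\mathfrak p_u+r$. As $X_f$ is open in $X$ and orbits of maximal dimension fill an open subset, this is also the maximum on $X$. Therefore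
$$c=\dim\Sigma-r .$$

Next we work in the Grothendieck group of $L_0$-modules and write $1$ for the trivial one-dimensional module. The group $L_0$ fixes $x$ and acts on $P_u\times\Sigma$ by conjugation on $P_u$ and trivially on $\Sigma$. So $[\mathfrak g/\mathfrak h]=[T_xX]=[\mathfrak p_u]+\dim\Sigma\cdot1$. As $L/L_0$ is abelian, $[\mathfrak l/\mathfrak l_0]=r\cdot1$. Hence
$$[\mathfrak h/\mathfrak l_0]=[\mathfrak g]-[\mathfrak g/\mathfrak h]-[\mathfrak l_0]=[\mathfrak p_u^-]+r\cdot1-\dim\Sigma\cdot1=[\mathfrak p_u^-]-c\cdot1,\tag{4}$$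
$$[\mathfrak h^\perp]=[(\mathfrak g/\mathfrak h)^*]=[\mathfrak p_u^-]+\dim\Sigma\cdot1,\tag{5}$$
because $\mathfrak p_u^*\cong\mathfrak p_u^-$ via the form. By (4), $\dim\mathfrak h-\dim\mathfrak l_0=\dim\mathfrak p_u-c$; this is $\dim H\lambda$.

**Step 2f: passing to generic $\beta$.** Since $\lambda$ is fixed by $L_0$ and $\mathfrak h^\lambda=\mathfrak l_0$, the subspace $[\mathfrak h,\lambda]\subset\mathfrak h^\perp$ is isomorphic to $\mathfrak h/\mathfrak l_0$ as an $L_0$-module. By (4) and (5), the class of $\mathfrak h^\perp/[\mathfrak h,\lambda]$ is a multiple of $1$. As $L_0$ is reductive, this module is trivial. Let $N'$ be an $L_0$-stable complement to $[\mathfrak h,\lambda]$ in $\mathfrak h^\perp$; it is fixed pointwise by $L_0$. The map $H\times N'\to\mathfrak h^\perp$, $(a,n)\mapsto a(\lambda+n)$, has at $(1,0)$ the differential $(\xi,n)\mapsto[\xi,\lambda]+n$, which is surjective. So the map is dominant. A generic $\beta\in\mathfrak h^\perp$ is therefore $a(\lambda+n)$, and its stabilizer in $H$ contains $aL_0a^{-1}$. So for generic $\beta\in\mathfrak h^\perp$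
$$\dim H\beta\le\dim H-\dim L_0=\dim\mathfrak p_u-c .$$
Since orbit dimension is maximal on an open set and $\lambda\in\mathfrak h^\perp$, also $\dim G\beta\ge\dim G\lambda=\dim\mathfrak g-\dim\mathfrak l=2\dim\mathfrak p_u$ for generic $\beta$. Subtracting gives (3).

**Step 3: general $H$.** We reduce to the quasi-affine case by adding a one-dimensional torus. By Chevalley's theorem $H$ is the stabilizer of a line $\Bbbk v$ in a $G$-module $E$; let $av=\chi(a)v$ for $a\in H$. Let $\hat G=G\times\Bbbk^*$ with $\Bbbk^*$ acting on $E$ by scalars, and $\hat H=\hat G_v=\{(a,\chi(a)^{-1}):a\in H\}$. The homogeneous space $\hat G/\hat H\cong\hat Gv$ is locally closed in $E$, hence quasi-affine. It maps onto $G/H\cong G[v]\subset\mathbb P(E)$, and the fibers are single $\Bbbk^*$-orbits of dimension one. The orbits of the Borel subgroup $B\times\Bbbk^*$ on $\hat Gv$ are the preimages of the $B$-orbits on $G[v]$, so $c(\hat G/\hat H)=c(G/H)$.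

Put $\mathfrak q=\mathfrak h\ltimes(\mathfrak g/\mathfrak h)^{\rm ab}$ and $\hat{\mathfrak q}=\hat{\mathfrak h}\ltimes(\hat{\mathfrak g}/\hat{\mathfrak h})^{\rm ab}$. As $\hat{\mathfrak h}\cap\operatorname{Lie}\Bbbk^*=0$, the image $\ell$ of $\operatorname{Lie}\Bbbk^*$ in $\hat{\mathfrak g}/\hat{\mathfrak h}$ is a line. It is central in $\hat{\mathfrak q}$, because $\operatorname{Lie}\Bbbk^*$ is central in $\hat{\mathfrak g}$. Since $\hat{\mathfrak h}\cong\mathfrak h$ and $\hat{\mathfrak g}/(\hat{\mathfrak h}+\operatorname{Lie}\Bbbk^*)=\mathfrak g/\mathfrak h$, we have $\hat{\mathfrak q}/\ell\cong\mathfrak q$. For $\xi\in\mathfrak q^*=\operatorname{Ann}\ell\subset\hat{\mathfrak q}^*$ the stabilizer $\hat{\mathfrak q}^\xi$ is the preimage of $\mathfrak q^\xi$, so $\dim\hat{\mathfrak q}^\xi=\dim\mathfrak q^\xi+1$ and $\operatorname{ind}\hat{\mathfrak q}\le\operatorname{ind}\mathfrak q+1$. By Steps 1 and 2 for $\hat G$ and $\hat H$, $\operatorname{ind}\hat{\mathfrak q}\ge\operatorname{rk}\mathfrak g+1+2c(G/H)$. Hence $\operatorname{ind}\mathfrak q\ge\operatorname{rk}\mathfrak g+2c(G/H)$.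 $\square$

## 7. Proof of Theorem A

Let the splitting be a good case. It is non-degenerate, so by Corollary 5 the groups $H$ and $R$ have finitely many orbits on $\mathcal B$. By Corollary 3, $\dim\mathcal V\le N$. By the definition of the good cases, $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$ is freely generated by $b(\mathfrak g)$ homogeneous elements. Lemma 1, applied to any Hilbert basis, gives all assertions of Theorem A. $\blacksquare$

## 8. The inequality $\dim\mathcal V\le N$ characterizes non-degenerate splittings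

**Theorem B.** For an arbitrary splitting $\mathfrak g=\mathfrak h\oplus\mathfrak r$ the following are equivalent: (i) it is non-degenerate; (ii) $H$ and $R$ are spherical; (iii) $\dim\mathcal V\le N$; (iv) $\operatorname{trdeg}\mathcal Z_\times=b(\mathfrak g)$; (v) $\operatorname{trdeg}(\mathcal Z_\times|_{\mathcal O})=\frac12\dim\mathcal O$ for every coadjoint orbit $\mathcal O$. If these hold, then $\dim(\mathcal V\cap\mathcal O)\le\frac12\dim\mathcal O$ for every nilpotent orbit $\mathcal O$.

The new ingredient is an orbit-by-orbit version of Corollary 3. It uses that for $x$ in a nilpotent orbit $\mathcal O$ the Springer fiber $\{\mathfrak b':x\in\mathfrak u(\mathfrak b')\}$ has dimension $N-\frac12\dim\mathcal O$ (Steinberg, Spaltenstein).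

**Lemma 6.** If $H$ and $R$ have finitely many orbits on $\mathcal B$, then $\dim(\mathcal V\cap\mathcal O)\le\frac12\dim\mathcal O$ for every nilpotent orbit $\mathcal O$.

*Proof.* Let $W$ be an irreducible component of $\mathcal V\cap\mathcal O$, and let $M$ be an irreducible component of maximal dimension of $\{(\mathfrak b',x):x\in W,\ x\in\mathfrak u(\mathfrak b')\}\subset T^*\mathcal B$. The fibers over $W$ are Springer fibers, so $\dim M=\dim W+N-\frac12\dim\mathcal O$. Apply Proposition 2 to $M$ with the morphism $m=(\mathfrak b'(m),x(m))\mapsto x(m)$. By the Bruhat decomposition $G$ has finitely many orbits on $\mathcal B\times\mathcal B$. So we can shrink $M$ further such that all pairs $(\mathfrak b'(m),\mathbf b(m,[1:1]))$ lie in one $G$-orbit. For $v\in T_mM$ there is then one $\eta\in\mathfrak g$ that represents both $d\mathfrak b'(v)$ modulo $\mathfrak b'(m)$ and $d_m\mathbf b(\cdot,[1:1])(v)$ modulo $\mathbf b(m,[1:1])$. As $x=x(m)$ lies in both nilradicals,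
$$\theta(v)=\langle x,d\mathfrak b'(v)\rangle=(x,\eta)=\langle x,d_m\mathbf b(\cdot,[1:1])(v)\rangle=0$$
by condition 2. So $\theta|_M=0$ and $M$ is isotropic in $T^*\mathcal B$. Hence $\dim M\le N$ and $\dim W\le\frac12\dim\mathcal O$. $\square$

**Definition (asymptotic cone).** For a non-empty closed $E\subset\mathfrak g$ let $C(E)$ be the zero set of the top-degree forms of the elements of the ideal $I(E)$.

For the hyperbola $E=\{uv=1\}$ in the plane, $C(E)=\{uv=0\}$. We use four properties. First, $\dim C(E)=\dim E$, because $I(E)$ and the ideal of top-degree forms have the same Hilbert function. Second, $E\subset E'$ implies $I(E')\subset I(E)$, hence $C(E)\subset C(E')$. Third, $C(E)=E$ for a closed cone $E$, because $I(E)$ is then homogeneous. Fourth, if a homogeneous $F$ with $\deg F>0$ takes a constant value $q$ on $E$, then $F-q\in I(E)$ has top-degree form $F$, so $F|_{C(E)}=0$.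

We also use that $\mathcal Z_\times$ is Poisson-commutative for every splitting. Here is the check. For $t\ne t'$ in $\Bbbk^*$, $F\in\mathcal Z_t$ and $F'\in\mathcal Z_{t'}$, both $\{F,F'\}_0+t\{F,F'\}_\infty$ and $\{F,F'\}_0+t'\{F,F'\}_\infty$ vanish, so $\{F,F'\}_0=\{F,F'\}_\infty=0$ and $\{F,F'\}=0$. Since $\{H_i^{(t)},H_j^{(t')}\}$ is a polynomial in $t'^{-1}$ that vanishes for $t'\neq t$, it also vanishes for $t'=t$.

*Proof of Theorem B.*

**(i)⇒(ii)** is Corollary 5.

**(ii)⇒(iii) and the final assertion.** By the Brion–Vinberg theorem $H$ and $R$ have finitely many orbits on $\mathcal B$. Apply Corollary 3 and Lemma 6.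

**(iii)⇒(iv).** Consider the morphism $\mathfrak g\to\mathbb A^k$ given by all the $H_{i,j}$, where $k$ is their number. If $E$ is a component of a non-empty fiber, then each $H_{i,j}$ is constant on $E$, so $C(E)\subset\mathcal V$ and $\dim E=\dim C(E)\le N$. So the image has dimension at least $\dim\mathfrak g-N$, that is, $\operatorname{trdeg}\mathcal Z_\times\ge b(\mathfrak g)$. The opposite inequality holds by Poisson-commutativity.

**(ii)⇒(v).** Let $\mathcal O$ be a coadjoint orbit. The set $C(\overline{\mathcal O})$ is closed, $G$-stable, and of dimension $\dim\mathcal O$. It lies in the nilpotent cone, because the $H_i$ are constant on $\mathcal O$. So it is a finite union of nilpotent orbits $\mathcal O'$ with $\dim\mathcal O'\le\dim\mathcal O$. Let $E$ be a component of a fiber of $(H_{i,j})|_{\overline{\mathcal O}}$. Then $C(E)\subset\mathcal V\cap C(\overline{\mathcal O})$, and Lemma 6, applied to each $\mathcal O'$, gives $\dim E\le\frac12\dim\mathcal O$. So $\operatorname{trdeg}(\mathcal Z_\times|_{\mathcal O})\ge\dim\mathcal O-\frac12\dim\mathcal O=\frac12\dim\mathcal O$.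 Equality holds because the functions in $\mathcal Z_\times|_{\mathcal O}$ Poisson-commute on the symplectic variety $\mathcal O$, so at a generic point their differentials span an isotropic subspace.

**(v)⇒(iv).** Let $Y$ be the closure of the image of $(H_{i,j}):\mathfrak g\to\mathbb A^k$, so $\dim Y=\operatorname{trdeg}\mathcal Z_\times$. As $\mathcal S(\mathfrak g)^{\mathfrak g}=\mathcal Z_1\subset\mathcal Z_\times$, there is a dominant morphism $Y\to\mathfrak g/\!\!/G=\mathbb A^l$. For a generic regular orbit $\mathcal O$, the fiber of $Y$ over the image of $\mathcal O$ in $\mathbb A^l$ contains the image of $\mathcal O$ in $Y$, which has dimension $\frac12\dim\mathcal O=N$ by (v). So the generic fiber has dimension $\dim Y-l\ge N$, i.e. $\operatorname{trdeg}\mathcal Z_\times\ge l+N=b(\mathfrak g)$. The opposite inequality holds by Poisson-commutativity.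

**(iv)⇒(i), first part: the subspace $L$.** This is linear algebra at one generic point. For $x\in\mathfrak g^*$ let $\pi_t$, $t\in\mathbb P^1$, be the form $(a,b)\mapsto x([a,b]_t)$ on $\mathfrak g$, also viewed as a map $\mathfrak g\to\mathfrak g^*$. So $\pi_t=\pi_0+t\pi_\infty$ for $t\in\Bbbk$, and $\ker\pi_t$ is the stabilizer of $x$ in $\mathfrak g_{(t)}$. By (iv) we can choose $x$ with $\dim\ker\pi_1=l$ and $\dim\operatorname{span}\{d_xF:F\in\mathcal Z_\times\}=b(\mathfrak g)$. Let
$$\mathcal T=\{t\in\Bbbk^*:\dim\ker\pi_t=l\},\qquad L=\sum_{t\in\mathcal T}\ker\pi_t .$$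
For all $t\in\Bbbk^*$ we have $\dim\ker\pi_t\ge\operatorname{ind}\mathfrak g_{(t)}=l$. So $\mathcal T$ is open in $\Bbbk^*$; it contains $1$ and is therefore cofinite. Since $H_i^{(t)}\in\mathcal Z_t$, $d_xH_i^{(t)}\in\ker\pi_t$. The vector $t^{\deg H_i}d_xH_i^{(t)}$ is polynomial in $t$, so its values for $t\in\mathcal T$ have the same span as its values for $t\in\Bbbk^*$. Hence $L$ contains all $d_xH_i^{(t)}$, $t\in\Bbbk^*$, and $\dim L\ge b(\mathfrak g)$.

**(iv)⇒(i), second part: $L$ is isotropic for $\pi_0$ and $\pi_\infty$.** Let $v\in\ker\pi_t$, $w\in\ker\pi_{t'}$ with $t,t'\in\mathcal T$. If $t\ne t'$, then $(\pi_0+t\pi_\infty)(v,w)=0=(\pi_0+t'\pi_\infty)(v,w)$, so $\pi_0(v,w)=\pi_\infty(v,w)=0$. If $t=t'$, the spaces $\ker\pi_{t'}$ form a vector bundle over $\mathcal T$, so $w$ extends to a regular section $w(t')\in\ker\pi_{t'}$ near $t$. The regular functions $\pi_0(v,w(t'))$ and $\pi_\infty(v,w(t'))$ vanish for $t'\ne t$, hence also at $t'=t$.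

**(iv)⇒(i), third part: $L$ is its own $\pi_1$-orthogonal and contains $\ker\pi_0$, $\ker\pi_\infty$.** As $\pi_1$ has rank $\dim\mathfrak g-l$, its isotropic subspaces have dimension at most $l+\frac12(\dim\mathfrak g-l)=b(\mathfrak g)$. So $\dim L=b(\mathfrak g)$. As $\ker\pi_1\subset L$, the $\pi_1$-orthogonal of $L$ has dimension $\dim\mathfrak g-b(\mathfrak g)+l=b(\mathfrak g)$. It contains $L$, so it equals $L$. Let $v\in\ker\pi_0$ and $w\in\ker\pi_t$, $t\in\mathcal T$. Then $\pi_0(v,w)=0=\pi_t(v,w)$, so $\pi_\infty(v,w)=0$ because $t\ne0$, and $\pi_1(v,w)=0$. So $v$ is $\pi_1$-orthogonal to $L$, i.e. $v\in L$. If $v\in\ker\pi_\infty$, then $\pi_\infty(v,w)=0=\pi_t(v,w)$ gives $\pi_0(v,w)=0$, and again $v\in L$.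

**(iv)⇒(i), fourth part: the dimensions of the kernels.** By isotropy all $\pi_t$, $t\in\mathbb P^1$, map $L$ into $\operatorname{Ann}L$, which has dimension $\dim\mathfrak g-b(\mathfrak g)=N$. For $t\in\mathcal T$ we have $\ker\pi_t\subset L$ and $\dim\ker\pi_t=l=\dim L-N$, so $\pi_t(L)=\operatorname{Ann}L$. On $\ker\pi_t$ we have $\pi_0=-t\pi_\infty$, so $\pi_0(\ker\pi_t)=\pi_\infty(\ker\pi_t)$. Summing over $t\in\mathcal T$ gives $\pi_0(L)=\pi_\infty(L)$. Therefore
$$\operatorname{Ann}L=\pi_1(L)\subset\pi_0(L)+\pi_\infty(L)=\pi_0(L)=\pi_\infty(L)\subset\operatorname{Ann}L,$$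
and both images equal $\operatorname{Ann}L$. As $\ker\pi_0,\ker\pi_\infty\subset L$, we get $\dim\ker\pi_0=\dim\ker\pi_\infty=\dim L-N=l$. So $\operatorname{ind}\mathfrak g_{(0)},\operatorname{ind}\mathfrak g_{(\infty)}\le l$. For the reverse inequalities, let now $x\in\mathfrak g^*$ be arbitrary. Rank is lower semicontinuous, so for generic $t\in\Bbbk^*$ the ranks of $\pi_0$ and $\pi_\infty$ are at most $\operatorname{rank}\pi_t\le\dim\mathfrak g-l$ (for $\pi_\infty$ use $t^{-1}\pi_t=\pi_\infty+t^{-1}\pi_0$). So the splitting is non-degenerate.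

We have proved (i)⇒(ii)⇒(iii)⇒(iv)⇒(i) and (ii)⇒(v)⇒(iv), hence all equivalences. $\blacksquare$

## 9. The fibers of $\tau$ and Lagrangian subvarieties of the regular nilpotent orbit

Let $\mathfrak g^*_{\rm reg}$ be the set of points whose stabilizer has dimension $l$, and let $\mathcal O_{\rm reg}$ be the regular nilpotent orbit. It is the only nilpotent orbit in $\mathfrak g^*_{\rm reg}$, and $\dim\mathcal O_{\rm reg}=2N$.

**Theorem C.** In the good cases every fiber of $\tau$ is non-empty of pure dimension $N$, and each of its irreducible components meets $\mathfrak g^*_{\rm reg}$. For each irreducible component $W$ of $\tau^{-1}(0)$, the intersection of $W$ with the regular nilpotent orbit is dense in $W$ and its smooth locus is Lagrangian in that orbit.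

In Example 2, $\tau^{-1}(0)$ is the union of the lines $\Bbbk e$ and $\Bbbk f$. Each of them, without $0$, is a curve in the two-dimensional orbit $\mathcal O_{\rm reg}$, hence Lagrangian.

*Proof.*

**Step 1: non-emptiness and dimension.** By Theorem A, $\mathcal S(\mathfrak g)$ is a nonzero free $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$-module, so no maximal ideal of $\mathcal Z_{\langle\mathfrak h,\mathfrak r\rangle}$ generates the unit ideal of $\mathcal S(\mathfrak g)$, and $\tau$ is surjective. Let $E$ be a component of a fiber. It is a component of a set given by $b(\mathfrak g)$ equations, so $\dim E\ge\dim\mathfrak g-b(\mathfrak g)=N$. The elements of a Hilbert basis are constant on $E$, so $C(E)\subset\tau^{-1}(0)$, and $\tau^{-1}(0)\subset\mathcal V$ as in the proof of Lemma 1. By Corollaries 5 and 3, $\dim E=\dim C(E)\le N$.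

**Step 2: $E$ meets $\mathfrak g^*_{\rm reg}$.** Suppose that $E$ is contained in $\mathfrak g^*_{\rm sing}=\mathfrak g^*\setminus\mathfrak g^*_{\rm reg}$, which is a closed cone. If $N=0$, then $\mathfrak g$ is abelian and $\mathfrak g^*_{\rm sing}=\varnothing$, a contradiction. If $N>0$, then $C(E)\subset\mathcal V\cap\mathfrak g^*_{\rm sing}$, which is the union of the sets $\mathcal V\cap\mathcal O'$ over the non-regular nilpotent orbits $\mathcal O'$. Orbits have even dimension, so $\dim\mathcal O'\le2N-2$, and by Lemma 6 this union has dimension at most $N-1$. This contradicts $\dim C(E)=\dim E=N$.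

**Step 3: the regular nilpotent orbit inside $T^*\mathcal B$.** Let $W$ be a component of $\tau^{-1}(0)$. It lies in $\mathcal V$, hence in the nilpotent cone, and meets $\mathfrak g^*_{\rm reg}$ by Step 2. So $W\cap\mathcal O_{\rm reg}$ is a non-empty open, hence dense, subset of $W$, of dimension $N=\frac12\dim\mathcal O_{\rm reg}$. There is only one Borel subalgebra whose nilradical contains a given regular nilpotent element. So the map $\pi:T^*\mathcal B\to\mathfrak g$, $(\mathfrak b',x)\mapsto x$, is bijective over $\mathcal O_{\rm reg}$, and there it is an isomorphism of $G$-homogeneous spaces. We compare the forms. For $\xi\in\mathfrak g$ let $\xi_m$ be the value at $m=(\mathfrak b',x)$ of the fundamental vector field. Then $\theta(\xi_m)=(x,\xi)$. As $\theta$ is $G$-invariant, $d\theta(\xi_m,\cdot\,)=-d(\theta(\xi))$, so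
$$d\theta(\xi_m,\eta_m)=-([\eta,x],\xi)=([x,\eta],\xi)=-(x,[\xi,\eta]).$$
So over $\mathcal O_{\rm reg}$ the map $\pi$ identifies $d\theta$ with the Kirillov–Kostant form up to sign.

**Step 4: the Lagrangian property.** Apply Proposition 2 to $M=W\cap\mathcal O_{\rm reg}$ with $x(m)=m$. After shrinking, the map $\sigma(m)=(\mathbf b(m,[1:1]),m)$ satisfies $\sigma^*d\theta=0$, as in the proof of Corollary 3. By the uniqueness of the Borel subalgebra, $\sigma=\pi^{-1}|_M$. So by Step 3 a dense open subset of $W\cap\mathcal O_{\rm reg}$ is isotropic in $\mathcal O_{\rm reg}$. By continuity the whole smooth locus of $W\cap\mathcal O_{\rm reg}$ is isotropic, and its dimension is half of $\dim\mathcal O_{\rm reg}$. So it is Lagrangian. $\blacksquare$
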